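\title{Isomorphic corona algebras that are not algebraically isomorphic}

\begin{abstract}
We construct, in ZFC, separable $\mathrm C^*$-algebras $A$ and $B$ whose corona algebras are isomorphic although no hereditary subalgebra of $A$ that is cofinite at infinity is isomorphic to such a subalgebra of $B$. This disproves the conjecture that, under the Proper Forcing Axiom, isomorphic coronas of separable $\mathrm C^*$-algebras are algebraically isomorphic. The main ingredient is a one-parameter family of unital separable prime $\mathrm C^*$-algebras that depends Lipschitz continuously on the parameter and in which every isomorphism class is countable. The family is built from an amalgamated free product of two copies of $SL_3(\mathbb Z)$ and a deformation of its permutation representation on the Bass--Serre tree.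
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, isomorphisms of $\mathrm C^*$-algebras are $^*$-isomorphisms, ideals are closed and two-sided, tensor products of $\mathrm C^*$-algebras are minimal, and inner products are linear in the first variable.

\subsection{The problem}

Let $A$ be a $\mathrm C^*$-algebra and $\mathcal M(A)$ its multiplier algebra. If $A$ acts faithfully and nondegenerately on a Hilbert space, then $\mathcal M(A)$ is the algebra of bounded operators $x$ with $xA\subset A$ and $Ax\subset A$. The \emph{corona algebra} is the quotient $\mathcal Q(A)=\mathcal M(A)/A$, and $\pi_A\colon\mathcal M(A)\to\mathcal Q(A)$ denotes the quotient map. For $A=c_0$ we get $\mathcal M(A)=\ell^\infty$ and $\mathcal Q(A)=\ell^\infty/c_0$: the corona records the behavior of $A$ at infinity and forgets the rest.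

How much of $A$ does $\mathcal Q(A)$ remember? At best it remembers $A$ up to a part that is invisible at infinity. Such a part is cut away as follows. Take a positive $a\in\mathcal M(A)$ with $1-a\in A$, so that $\pi_A(a)=1$, and pass to the hereditary subalgebra $\overline{aAa}$ of $A$. We call these subalgebras \emph{cofinite at infinity}. For $x\in\mathcal M(A)$ the element $axa$ acts by multiplication as a multiplier of $\overline{aAa}$, and every isomorphism $\psi\colon\overline{aAa}\to\overline{bBb}$ extends uniquely to a strictly continuous isomorphism $\tilde\psi\colon\mathcal M(\overline{aAa})\to\mathcal M(\overline{bBb})$.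

\begin{definition}\label{def:trivial}
Let $A$ and $B$ be separable $\mathrm C^*$-algebras. An isomorphism $\varphi\colon\mathcal Q(A)\to\mathcal Q(B)$ is \emph{algebraically trivial} if the following hold:
\begin{enumerate}
\item[(i)] there are positive elements $a\in\mathcal M(A)$ and $b\in\mathcal M(B)$ with $1-a\in A$ and $1-b\in B$;
\item[(ii)] there is an isomorphism $\psi\colon\overline{aAa}\to\overline{bBb}$;
\item[(iii)] for every $x\in\mathcal M(A)$ there is $y\in\mathcal M(B)$ such that $byb=\tilde\psi(axa)$ as multipliers of $\overline{bBb}$ and $\varphi(\pi_A(x))=\pi_B(y)$.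
\end{enumerate}
The coronas $\mathcal Q(A)$ and $\mathcal Q(B)$ are \emph{algebraically isomorphic} if there is an algebraically trivial isomorphism $\mathcal Q(A)\to\mathcal Q(B)$.
\end{definition}

\begin{example}\label{ex:c0}
Let $A=B=c_0$. Condition (i) says $a_n\to1$ and $b_n\to1$, so $\overline{aAa}=c_0(L)$ and $\overline{bBb}=c_0(L')$, where $L=\{n:a_n\ne0\}$ and $L'=\{n:b_n\neq0\}$ are cofinite in $\mathbb N$. An isomorphism $\psi$ has the form $f\mapsto f\circ h$ for a bijection $h\colon L'\to L$, and (iii) reads $b_n^2y_n=a_{h(n)}^2x_{h(n)}$ for $n\in L'$, which gives $y_n-x_{h(n)}\to0$. So an algebraically trivial automorphism of $\ell^\infty/c_0$ is induced by a bijection between cofinite subsets of $\mathbb N$.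
\end{example}

The following conjecture comes from Vignati's paper \cite{Vig}; $\mathrm{PFA}$ is the Proper Forcing Axiom.

\medskip
\noindent\textbf{Conjecture.} \emph{Assume $\mathrm{PFA}$. Let $A$ and $B$ be separable $\mathrm C^*$-algebras. Then $\mathcal Q(A)$ and $\mathcal Q(B)$ are isomorphic if and only if they are algebraically isomorphic.}
\medskip

One direction holds by definition. The content is that, under $\mathrm{PFA}$, the existence of any isomorphism $\mathcal Q(A)\cong\mathcal Q(B)$ should imply the existence of an algebraically trivial one. We show that this is false. The counterexample is constructed in ZFC, so it persists under $\mathrm{PFA}$, and we never need the statement of the axiom.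

\subsection{What the conjecture predicts for direct sums}

The natural noncommutative versions of Example~\ref{ex:c0} are the $c_0$-sums $A=\bigoplus_nE_n$ of unital algebras. Here $\mathcal M(A)=\prod_nE_n$, the algebra of bounded sequences: a multiplier $x$ is determined by the elements $x1_{E_n}\in E_n$, and every bounded sequence acts coordinatewise. Thus $\mathcal Q(A)=\prod_nE_n/\bigoplus_nE_n$. Two simple facts pull in opposite directions. Call a nonzero $\mathrm C^*$-algebra \emph{prime} if the product of any two nonzero ideals is nonzero. If the summands are prime, an isomorphism as in Definition~\ref{def:trivial}(ii) matches almost every summand of $A$ with an isomorphic summand of $B$ (Lemma~\ref{lem:match}). On the other hand, the corona sees a sequence only up to a norm-null sequence, so if $E_n$ and $F_n$ lie in one algebra and come closer and closer to each other in norm, uniformly on unit balls, then $\bigoplus_nE_n$ and $\bigoplus_nF_n$ have the same corona (Lemma~\ref{lem:close}).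

Take $F_n=F$ constant. The conjecture then predicts that unital separable prime algebras $E_n$ that approach a prime algebra $F$ in this uniform sense are eventually isomorphic to $F$. This is a plausible first guess, because the obvious way of moving an algebra a little, conjugation by a unitary close to $1$, does not change its isomorphism class. The following theorem shows that the prediction fails.

\begin{theorem}\label{thm:family}
There are unital separable prime $\mathrm C^*$-algebras $A_z$, $z\in I:=[\frac14,\frac12]$, all unital subalgebras of one $\mathrm C^*$-algebra $\mathcal M(J)$, such that: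
\begin{enumerate}
\item[(1)] there are linear bijections $T_{z,z'}\colon A_z\to A_{z'}$ with $T_{z,z'}^{-1}=T_{z',z}$ and $\|T_{z,z'}(x)-x\|\le42|z-z'|\,\|x\|$;
\item[(2)] for each $z_0\in I$ the set $\{z\in I:A_z\cong A_{z_0}\}$ is countable.
\end{enumerate}
\end{theorem}

By (2), for every $z_\infty\in I$ the set of $z$ with $A_z\not\cong A_{z_\infty}$ has countable complement and is therefore dense in $I$. So sequences as in the next theorem exist.

\begin{theorem}\label{thm:counter}
Let $z_n\to z_\infty$ in $I$ with $A_{z_n}\not\cong A_{z_\infty}$ for all $n$, and let $A=\bigoplus_nA_{z_n}$ and $B=\bigoplus_nA_{z_\infty}$ be the $c_0$-sums. Then $\mathcal Q(A)\cong\mathcal Q(B)$, but $\overline{aAa}\not\cong\overline{bBb}$ for all positive $a\in\mathcal M(A)$, $b\in\mathcal M(B)$ with $1-a\in A$, $1-b\in B$. In particular, $\mathcal Q(A)$ and $\mathcal Q(B)$ are not algebraically isomorphic, and the conjecture is false.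
\end{theorem}

The \emph{Kadison--Kastler distance} of two $\mathrm C^*$-algebras on the same Hilbert space is the Hausdorff distance, in the operator norm, between their unit balls.

\begin{theorem}\label{thm:many}
There are $2^{\aleph_0}$ separable $\mathrm C^*$-algebras with pairwise isomorphic coronas such that no two of them have isomorphic hereditary subalgebras as in \textup{(i)--(ii)} of Definition~\ref{def:trivial}. Moreover, for every $\varepsilon>0$ there are separable unital non-isomorphic $\mathrm C^*$-algebras on one separable Hilbert space at Kadison--Kastler distance less than $\varepsilon$.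
\end{theorem}

The number $2^{\aleph_0}$ is maximal: a separable $\mathrm C^*$-algebra is generated by a countable subset of $B(\ell_2)$, so there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ isomorphism classes.

\subsection{The shape of the construction}

Every $A_z$ is an extension $0\to J\to A_z\to C\to0$ with the same ideal and the same quotient: $C=C^*_r(\Gamma)$ is the reduced $\mathrm C^*$-algebra of a countable group $\Gamma$, the ideal $J$ is the stabilization of $C$, and $A_z=\rho_z(C)+J$ for a homomorphism $\rho_z\colon C\to\mathcal M(J)$. Only $\rho_z$ depends on $z$. The group has to be flexible enough to carry a norm-continuous family of pairwise inequivalent unitary representations $\pi_z$, from which $\rho_z$ is made, and rigid enough that an isomorphism $A_z\to A_{z'}$ that is close to the identity on finitely many elements forces $z=z'$. An amalgamated free product of two copies of $SL_3(\mathbb Z)$ has both features: the action on its Bass--Serre tree provides the deformation, and property (T) of the two factors provides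 the rigidity.

Section~\ref{sec:sums} deduces Theorems~\ref{thm:counter} and~\ref{thm:many} from Theorem~\ref{thm:family}. Sections~\ref{sec:group} and~\ref{sec:reps} treat the group and its representations, Section~\ref{sec:algebras} defines $A_z$ and proves part (1) of Theorem~\ref{thm:family}, and Section~\ref{sec:countable} proves part (2).

\section{Direct sums of unital prime algebras}\label{sec:sums}

\begin{lemma}\label{lem:close}
Let $D$ be a $\mathrm C^*$-algebra, let $E_n,F_n\subset D$ be unital $\mathrm C^*$-subalgebras, and let $\varepsilon_n\to0$. Suppose that for every $x\in E_n$ there is $y\in F_n$ with $\|x-y\|\le\varepsilon_n\|x\|$, and for every $y\in F_n$ there is $x\in E_n$ with $\|x-y\|\le\varepsilon_n\|y\|$. Then $\mathcal Q(\bigoplus_nE_n)\cong\mathcal Q(\bigoplus_nF_n)$.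
\end{lemma}

\begin{proof}
The homomorphism $\prod_nE_n\to\ell^\infty(D)/c_0(D)$ has kernel $c_0(D)\cap\prod_nE_n=\bigoplus_nE_n$, so $\mathcal Q(\bigoplus_nE_n)$ is isomorphic to the image of $\prod_nE_n$, and the same holds for $(F_n)$. Given $(x_n)\in\prod_nE_n$, choose $y_n\in F_n$ with $\|x_n-y_n\|\le\varepsilon_n\|x_n\|$. Then $(y_n)$ is bounded and $\|x_n-y_n\|\to0$, so $(x_n)$ and $(y_n)$ have the same image. The hypothesis is symmetric, hence the two images coincide.
\end{proof}

For the opposite statement we need to know that the finitely many summands that are truly cut down by $a$ or $b$ remain prime.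

\begin{lemma}\label{lem:prime}
A nonzero $\mathrm C^*$-algebra $E$ is prime if and only if $xEy\ne0$ for all nonzero $x,y\in E$. If $E$ is prime and $a\in E$ is positive, then $\overline{aEa}$ is prime or zero.
\end{lemma}

\begin{proof}
If $xEy=0$ with $x,y\neq0$, the ideals $\overline{\mathrm{span}}\,ExE\ni x$ and $\overline{\mathrm{span}}\,EyE\ni y$ are nonzero and have product zero. Conversely, if $x\in I_1$ and $y\in I_2$ for ideals $I_1,I_2$, then $xEy\subset I_1I_2$. Now let $E$ be prime, $D=\overline{aEa}$, and let $x,y\in D$ satisfy $xDy=0$. Then $(xa)E(ay)=0$, so $xa=0$ or $ay=0$. If $xa=0$ then $xD=0$, so $xx^*=0$; if $ay=0$ then $Dy=0$, so $y^*y=0$.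
\end{proof}

\begin{lemma}\label{lem:match}
Let $(E_n)_{n\in L}$ and $(F_m)_{m\in L'}$ be families of unital prime $\mathrm C^*$-algebras indexed by infinite subsets of $\mathbb N$, and let $A=\bigoplus_{n}E_n$ and $B=\bigoplus_{m}F_m$. Suppose $\overline{aAa}\cong\overline{bBb}$ for some positive $a\in\mathcal M(A)$, $b\in\mathcal M(B)$ with $1-a\in A$, $1-b\in B$. Then there are a cofinite subset $L_0\subset L$ and an injection $n\mapsto m(n)$ of $L_0$ into $L'$ with $E_n\cong F_{m(n)}$ for all $n\in L_0$.
\end{lemma}

\begin{proof}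
Write $a=(a_n)$, $b=(b_m)$, $E_n^a=\overline{a_nE_na_n}$ and $F_m^b=\overline{b_mF_mb_m}$. Then $\overline{aAa}=\bigoplus_nE_n^a$ and $\overline{bBb}=\bigoplus_mF_m^b$, and all summands are prime or zero by Lemma~\ref{lem:prime}. Since $\|1-a_n\|\to0$ and $\|1-b_m\|\to0$, all but finitely many $a_n$ and $b_m$ are invertible, and for those $E_n^a=E_n$ and $F_m^b=F_m$.

If $\mathcal I$ is an ideal of $\bigoplus_mF_m^b$ and $x\in\mathcal I$, then the $m$-th component of $x$ lies in $\mathcal I$, because it is the limit of $xf_\nu$ along an approximate unit $(f_\nu)$ of $F_m^b$. As $x$ is the norm-convergent sum of its components, $\mathcal I=\bigoplus_m(\mathcal I\cap F_m^b)$.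

Let $\psi\colon\overline{aAa}\to\overline{bBb}$ be an isomorphism and let $n$ be such that $a_n$ is invertible. Put $\mathcal I=\psi(E_n)$ and $\mathcal I^c=\psi(\bigoplus_{k\ne n}E_k^a)$. These are ideals with $\mathcal I\,\mathcal I^c=0$ and $\mathcal I+\mathcal I^c=\overline{bBb}$. The ideals $\mathcal I\cap F^b_m$ of $\mathcal I$ have pairwise zero products and $\mathcal I$ is prime, so exactly one of them is nonzero: $\mathcal I\subset F^b_{m}$ for a single $m=m(n)$. Taking $m$-th components in $\mathcal I+\mathcal I^c=\overline{bBb}$ gives $F_m^b=\mathcal I+(\mathcal I^c\cap F_m^b)$. The two ideals on the right have product zero, $\mathcal I\neq0$, and $F_m^b$ is prime, so $\mathcal I^c\cap F_m^b=0$ and $\psi(E_n)=F^b_{m(n)}$. The map $n\mapsto m(n)$ is injective because $\psi$ is. Hence $b_{m(n)}$ is invertible for all but finitely many $n$, and for these $E_n\cong F_{m(n)}$.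
\end{proof}

Primeness cannot be dropped: for $E_n=\mathbb C^2$ and $F_m=\mathbb C$ we have $A\cong c_0\cong B$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Theorem~\ref{thm:family}(1), Lemma~\ref{lem:close} applies with $D=\mathcal M(J)$, $E_n=A_{z_n}$, $F_n=A_{z_\infty}$ and $\varepsilon_n=42|z_n-z_\infty|$, so $\mathcal Q(A)\cong\mathcal Q(B)$. Explicitly, the isomorphism sends the class of $(x_n)$ to the class of $(T_{z_n,z_\infty}(x_n))$. If $\overline{aAa}\cong\overline{bBb}$ for some $a,b$ as in the statement, Lemma~\ref{lem:match} gives $A_{z_n}\cong A_{z_\infty}$ for some $n$, contrary to the choice of $z_n$. So (i) and (ii) of Definition~\ref{def:trivial} cannot both hold.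
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Fix $z_\infty\in I$. Given $z_1,\dots,z_{n-1}$, Theorem~\ref{thm:family}(2) shows that only countably many $z$ have $A_z$ isomorphic to one of $A_{z_\infty},A_{z_1},\dots,A_{z_{n-1}}$, so we can choose $z_n\in I$ outside this set with $|z_n-z_\infty|<1/n$. The algebras $A_{z_n}$ are pairwise non-isomorphic. For an infinite set $L\subset\mathbb N$ let $A_L=\bigoplus_{n\in L}A_{z_n}$. Enumerating $L$ increasingly and applying Lemma~\ref{lem:close} gives $\mathcal Q(A_L)\cong\ell^\infty(A_{z_\infty})/c_0(A_{z_\infty})$ for every $L$. If $A_L$ and $A_{L'}$ have isomorphic hereditary subalgebras as in (i)--(ii), the injection of Lemma~\ref{lem:match} satisfies $A_{z_n}\cong A_{z_{m(n)}}$, hence $m(n)=n$, for all but finitely many $n\in L$; so $L\setminus L'$ is finite. Now let $L$ range over a family of $2^{\aleph_0}$ infinite subsets of $\mathbb N$ with pairwise finite intersections. (Identify $\mathbb N$ with $\mathbb Q$ and choose for each real number a sequence of distinct rationals converging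 to it.) For distinct members $L,L'$ the set $L\setminus L'$ is infinite, which proves the first statement.

For the second statement we use that $\mathcal M(J)$ acts faithfully on a separable Hilbert space (Section~\ref{sec:algebras}). Let $\delta=42|z-z'|$, let $x$ be in the unit ball of $A_z$, and put $y=T_{z,z'}(x)$. Then $\|y-x\|\le\delta$ and $\|y\|\le1+\delta$. The element $y'=y/\max(1,\|y\|)$ lies in the unit ball of $A_{z'}$ and $\|y-y'\|\le\delta$, so $\|x-y'\|\le2\delta$. Exchanging $z$ and $z'$, we see that the Kadison--Kastler distance of $A_z$ and $A_{z'}$ is at most $84|z-z'|$. By Theorem~\ref{thm:family}(2) there are arbitrarily close $z,z'$ with $A_z\not\cong A_{z'}$.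
\end{proof}

The rest of the paper proves Theorem~\ref{thm:family}.

\section{An amalgam of two copies of $SL_3(\mathbb Z)$}\label{sec:group}

\subsection{The group and its tree}

Let $\Lambda=SL_3(\mathbb Z)$ and let $\mathbb P$ be the set of pairs $\pm\xi$, where $\xi\in\mathbb Z^3$ is a primitive row vector (its entries have greatest common divisor $1$). The group $\Lambda$ acts on $\mathbb P$ by $\lambda\cdot(\pm\xi)=\pm\xi\lambda^{-1}$. The action is transitive, since the Euclidean algorithm carries $\xi$ to $\pm e_3^*$, where $e_3^*=(0,0,1)$, by right multiplication with elementary matrices. As $e_3^*g$ is the last row of $g$, the stabilizer of $\pm e_3^*$ is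
$$\Sigma=\Big\{\begin{pmatrix}h&w\\0&\epsilon\end{pmatrix}:h\in GL_2(\mathbb Z),\ \epsilon=\det h,\ w\in\mathbb Z^2\Big\},$$
and $\Lambda/\Sigma\cong\mathbb P$ is infinite.

Let $\Gamma=\Lambda_1*_\Sigma\Lambda_2$ with $\Lambda_1=\Lambda_2=\Lambda$. We recall what Bass--Serre theory \cite{Serre} gives. The groups $\Lambda_1,\Lambda_2$ embed in $\Gamma$, generate it, and $\Lambda_1\cap\Lambda_2=\Sigma$. The graph with vertex set $X=\Gamma/\Lambda_1\sqcup\Gamma/\Lambda_2$ and edge set $\Gamma/\Sigma$, in which the edge $g\Sigma$ joins $g\Lambda_1$ and $g\Lambda_2$, is a tree, and $\Gamma$ acts on it by left multiplication. Write $d$ for the graph metric, $[x,y]$ for the geodesic from $x$ to $y$, $x_i$ for the vertex $\Lambda_i$, and $e_0$ for the edge $\Sigma$, which joins $x_1$ and $x_2$. The stabilizers of $x_1,x_2,e_0$ are $\Lambda_1,\Lambda_2,\Sigma$. The edges at $x_i$ are the cosets $\lambda\Sigma$ with $\lambda\in\Lambda_i$, so they form a copy of the $\Lambda$-set $\mathbb P$ in which $e_0$ corresponds to $\pm e_3^*$. Translating by $\Gamma$,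 we see that the stabilizer of every vertex acts transitively on the infinitely many edges at that vertex.

All rigidity arguments below end in the same way: a function that is square summable, or vanishes at infinity, and is constant on the orbits of a group action must vanish on infinite orbits. The next lemma supplies the infinite orbits. Part (a) is the reason for the choice of $\Sigma$.

\begin{lemma}\label{lem:orbits}
\textup{(a)} For $g\in\Gamma\setminus\{1\}$ the set $\{sgs^{-1}:s\in\Sigma\}$ is infinite.
\textup{(b)} The $\Lambda_1$-orbits on $X\setminus\{x_1\}$ are infinite.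
\end{lemma}

\begin{proof}
(b) The map sending $y\ne x_1$ to the first edge of $[x_1,y]$ is $\Lambda_1$-equivariant, and the edges at $x_1$ form one infinite orbit.

(a) Suppose the set is finite. Then $\Sigma_0=\{s\in\Sigma:sg=gs\}$ has finite index in $\Sigma$. Consider the elements
$$n_v=\begin{pmatrix}1_2&v\\0&1\end{pmatrix}\ (v\in\mathbb Z^2),\qquad \mathrm{diag}(h_\pm,1),\quad h_+=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad h_-=\begin{pmatrix}1&0\\1&1\end{pmatrix}$$
of $\Sigma$. By finite index there are $m,k\ge1$ such that $\Sigma_0$ contains $n_v$ for all $v\in m\mathbb Z^2$ and both $\mathrm{diag}(h_\pm^k,1)$.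

We first show $g\in\Sigma$. Let $\pm\xi\in\mathbb P$, with $\xi=(x,c)\in\mathbb Z^2\times\mathbb Z$, be fixed by all $n_v$, $v\in m\mathbb Z^2$. Then $\xi n_v=(x,x\cdot v+c)=\pm(x,c)$. If $x\ne0$, the sign is $+$ and $x\cdot v=0$ for all $v\in m\mathbb Z^2$, which is impossible. So $x=0$ and $\pm\xi=\pm e_3^*$. Thus $e_0$ is the only edge at $x_1$ or $x_2$ fixed by $\Sigma_0$. The set fixed by $\Sigma_0$ is a subtree, since an automorphism fixing two vertices fixes the geodesic between them. It contains $e_0$, and it contains $ge_0$ because $sge_0=gse_0=ge_0$ for $s\in\Sigma_0$. If $ge_0\ne e_0$, connectedness would give a fixed edge other than $e_0$ at $x_1$ or $x_2$. Hence $ge_0=e_0$, that is, $g\in\Sigma$.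

Write $g=\begin{pmatrix}h&w\\0&\epsilon\end{pmatrix}$. The upper right blocks of $gn_v$ and $n_vg$ are $hv+w$ and $w+\epsilon v$, so $hv=\epsilon v$ for $v\in m\mathbb Z^2$. Hence $h=\epsilon1_2$, $\epsilon=\det h=1$, and $g=n_w$. Commutation with $\mathrm{diag}(h_\pm^k,1)$ means $h_\pm^kw=w$, that is $kw_2=0$ and $kw_1=0$. So $g=1$, a contradiction.
\end{proof}

\subsection{Simplicity of the reduced algebra}

Let $\lambda_g\delta_h=\delta_{gh}$ and $r_g\delta_h=\delta_{hg^{-1}}$ be the left and right regular representations on $\ell_2\Gamma$. They commute. Let $C=C_r^*(\Gamma)$ be the norm closure of the span of the $\lambda_g$, and let $M=C''$ be the group von Neumann algebra. We use three textbook facts: $M$ is the commutant of $\{r_g:g\in\Gamma\}$; the vector $\delta_1$ is separating for $M$; and $\tau(m)=\langle m\delta_1,\delta_1\rangle$ is a faithful tracial state on $M$. In particular an isometry $u\in M$ is unitary, since $\tau(1-uu^*)=\tau(1-u^*u)=0$.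

A group $\Gamma$ is a \emph{Powers group} if for every finite $F\subset\Gamma\setminus\{1\}$ and every $n\ge1$ there are a partition $\Gamma=\Delta_1\sqcup\Delta_2$ and $\gamma_1,\dots,\gamma_n\in\Gamma$ with $f\Delta_1\cap\Delta_1=\emptyset$ for $f\in F$ and $\gamma_j\Delta_2\cap\gamma_k\Delta_2=\emptyset$ for $j\ne k$. The reduced $\mathrm C^*$-algebra of a Powers group is simple and has a unique tracial state \cite{dlH85,dlH07}. We use only simplicity.

\begin{lemma}\label{lem:powers}
$\Gamma$ is a Powers group. Hence $C$ is simple.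
\end{lemma}

\begin{proof}
Let $F$ and $n$ be given. The partition will come from cutting the tree at a suitable edge $e=\{x_1,x'\}$. Removing $e$ leaves two subtrees, with vertex sets $U\ni x'$ and $U^c=X\setminus U\ni x_1$; a vertex lies in $U$ exactly when its geodesic from $x_1$ starts with $e$. We want $e$ to satisfy, for every $f\in F$:
\begin{enumerate}
\item[($\alpha$)] if $fx_1=x_1$, then $fe\ne e$;
\item[($\beta$)] if $fx_1\neq x_1$, then $e$ is the first edge of neither $[x_1,fx_1]$ nor $[x_1,f^{-1}x_1]$.
\end{enumerate}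
Condition ($\beta$) excludes finitely many edges. In ($\alpha$) we have $f\in\Lambda_1\setminus\{1\}$, and $f$ fixes $\pm\xi\in\mathbb P$ only if $\xi$ lies in $\{\eta\in\mathbb Q^3:\eta f=\eta\}$ or in $\{\eta\in\mathbb Q^3:\eta f=-\eta\}$. Both are proper subspaces, because $f\ne1$ and $-1\notin SL_3(\mathbb Z)$. Any three of the primitive vectors $(1,j,j^2)$, $j\in\mathbb N$, are linearly independent, so a proper subspace contains at most two of them. Hence all but finitely many of the edges $\pm(1,j,j^2)$ satisfy both conditions; fix one.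

Let $f\in F$. In both cases $fx_1\notin U$ and $f^{-1}x_1\notin U$, that is, $x_1\notin fU$. A path from $U$ to $U^c$ crosses $e$ and so passes through $x_1$. Since $fU$ is connected and avoids $x_1$, either $fU\subset U$ or $fU\cap U=\emptyset$. A path from $fU$ to its complement passes through $fx_1$, and $U$ is connected and avoids $fx_1$, so either $U\subset fU$ or $fU\cap U=\emptyset$. If the sets met, then $fU=U$; the unique edge leaving $U$ and its outer endpoint would be preserved, so $fe=e$ and $fx_1=x_1$, contradicting ($\alpha$). Thus $fU\cap U=\emptyset$.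

Put $\Delta_1=\{g:gx_1\in U\}$ and $\Delta_2=\{g:gx_1\in U^c\}$. If $g$ and $fg$ both lay in $\Delta_1$, then $fgx_1\in fU\cap U$; so $f\Delta_1\cap\Delta_1=\emptyset$. Choose $\gamma_1,\dots,\gamma_n$ in the stabilizer of $x'$ with $\gamma_1e,\dots,\gamma_ne$ distinct. The set $\gamma_jU^c$ consists of the vertices whose geodesic from $x'$ starts with $\gamma_je$, so these sets are pairwise disjoint, and so are the sets $\gamma_j\Delta_2=\{h:hx_1\in\gamma_jU^c\}$.
\end{proof}

\subsection{Automorphisms close to the identity}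

By Kazhdan's theorem $SL_3(\mathbb Z)$ has property (T). We use it in the following form: there are a finite set $S\subset SL_3(\mathbb Z)$ and $\kappa_0>0$ such that in every unitary representation of $SL_3(\mathbb Z)$
\begin{equation}\label{eq:T}
\|\xi-P\xi\|\le\kappa_0^{-1}\max_{s\in S}\|s\xi-\xi\|,
\end{equation}
where $P$ is the projection onto the invariant vectors. Decreasing $\kappa_0$ keeps \eqref{eq:T} valid, so we assume $\kappa_0\le1$. Let $S_i\subset\Lambda_i$ be the copy of $S$ and put $\kappa=\kappa_0/4$.

\begin{lemma}\label{lem:rigid}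
If $\theta\in\mathrm{Aut}(C)$ satisfies $\|\theta(\lambda_s)-\lambda_s\|\le\kappa$ for $s\in S_1\cup S_2$, then $\theta=\mathrm{Ad}(u)|_C$ for some unitary $u\in M$.
\end{lemma}

Property (T) is available for each factor separately, and it yields only a vector in $\ell_2\Gamma$ that intertwines $\theta$ with the identity on $\Lambda_i$. Two things remain to be done: to turn the vector into a unitary, and to show that the unitaries obtained for $\Lambda_1$ and $\Lambda_2$ agree. Lemma~\ref{lem:orbits}(a) does both.

\begin{proof}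
Fix $i\in\{1,2\}$. The map $\gamma\mapsto\theta(\lambda_\gamma)r_\gamma$ is a unitary representation of $\Lambda_i$ on $\ell_2\Gamma$, because $\theta(\lambda_\gamma)\in C$ commutes with the right regular representation. Since $r_s\delta_1=\delta_{s^{-1}}=\lambda_s^*\delta_1$,
$$\|\theta(\lambda_s)r_s\delta_1-\delta_1\|=\|(\theta(\lambda_s)-\lambda_s)\delta_{s^{-1}}\|\le\kappa\qquad(s\in S_i).$$
By \eqref{eq:T} there is an invariant vector $x$ with $\|x-\delta_1\|\le\frac14$. Then $c=\|x\|>0$, and invariance means $\theta(\lambda_\gamma)x=r_{\gamma}^{-1}x$ for $\gamma\in\Lambda_i$.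

Let $\phi(g)=\langle r_gx,x\rangle$. For $\gamma\in\Lambda_i$,
$$\phi(\gamma g\gamma^{-1})=\langle r_gr_\gamma^{-1}x,r_\gamma^{-1}x\rangle=\langle r_g\theta(\lambda_\gamma)x,\theta(\lambda_\gamma)x\rangle=\phi(g).$$
The function $\phi$ vanishes at infinity: replacing $x$ by a finitely supported approximation gives a finitely supported function that is uniformly close to $\phi$. By Lemma~\ref{lem:orbits}(a) and $\Sigma\subset\Lambda_i$, we get $\phi(g)=0$ for $g\ne1$. Hence the vectors $r_{g^{-1}}x$, $g\in\Gamma$, are pairwise orthogonal of norm $c$, and $u_i\delta_g=c^{-1}r_{g^{-1}}x$ defines an isometry $u_i$ of $\ell_2\Gamma$. From $u_ir_h\delta_g=c^{-1}r_{hg^{-1}}x=r_hu_i\delta_g$ we get $u_i\in M$, so $u_i$ is unitary. For $\gamma\in\Lambda_i$,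
$$\theta(\lambda_\gamma)u_i\delta_g=c^{-1}r_{g^{-1}}\theta(\lambda_\gamma)x=c^{-1}r_{(\gamma g)^{-1}}x=u_i\lambda_\gamma\delta_g,$$
so $\theta(\lambda_\gamma)=u_i\lambda_\gamma u_i^*$.

For $s\in\Sigma$ we have $u_1\lambda_su_1^*=u_2\lambda_su_2^*$, so $y=u_2^*u_1\in M$ commutes with $\lambda_s$. It also commutes with $r_s$, and $\lambda_sr_s\delta_1=\delta_1$, so $y\delta_1$ is invariant under $\lambda_sr_s\colon\delta_g\mapsto\delta_{sgs^{-1}}$. A square-summable function that is constant on $\Sigma$-conjugation orbits is supported on $\{1\}$ by Lemma~\ref{lem:orbits}(a). So $y\delta_1\in\mathbb C\delta_1$, and $y$ is a scalar since $\delta_1$ is separating. Therefore $\theta=\mathrm{Ad}(u_1)$ on $\lambda(\Lambda_1\cup\Lambda_2)$, which generates $C$.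
\end{proof}

\section{Deforming the permutation representation on the tree}\label{sec:reps}

Let $H=\ell_2(X)$ and let $\sigma_g\delta_x=\delta_{gx}$ be the permutation representation. We deform $\sigma$ by replacing the orthonormal family $(\delta_x)$ with unit vectors $\eta_x$ such that $\langle\eta_x,\eta_y\rangle=z^{d(x,y)}$; this is a tree version of the Pytlik--Szwarc family. Since $\Gamma$ preserves $d$, it acts unitarily on the closed span of such vectors. The point is to realize all these representations on the same space $H$, so that they can be compared in norm.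

Let $z\in I$ and $\omega=\omega(z)=\sqrt{1-z^2}$. For $x\ne x_1$ let $x^-$ be the neighbor of $x$ on $[x_1,x]$. Define $\eta_{x_1}=\delta_{x_1}$ and recursively $\eta_x=z\eta_{x^-}+\omega\delta_x$. If $x_1=y_0,y_1,\dots,y_m=x$ is the geodesic, this means
\begin{equation}\label{eq:eta}
\eta_x=z^m\delta_{y_0}+\omega\sum_{k=1}^mz^{m-k}\delta_{y_k}.
\end{equation}
Let $x,y$ be at distances $m,n$ from $x_1$ and let their geodesics from $x_1$ share exactly $l$ edges, so that $d(x,y)=m+n-2l$. Since $\omega^2z^{-2k}=z^{-2k}-z^{-2(k-1)}$, the sum below telescopes: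
$$\langle\eta_x,\eta_y\rangle=z^{m+n}\Big(1+\sum_{k=1}^l\omega^2z^{-2k}\Big)=z^{m+n-2l}=z^{d(x,y)}.$$
Also $\delta_x=(\eta_x-z\eta_{x^-})/\omega$ for $x\ne x_1$, so the $\eta_x$ span the finitely supported functions. The maps $\eta_x\mapsto\eta_{gx}$ preserve inner products, so $\pi_z(g)\eta_x=\eta_{gx}$ defines a unitary representation $\pi_z$ of $\Gamma$ on $H$. Put $\xi_0=\delta_{x_1}$. Then
\begin{align}
\langle\pi_z(g)\xi_0,\xi_0\rangle&=z^{d(gx_1,x_1)}&&(g\in\Gamma),\label{eq:P1}\\
\pi_z(g)&=\sigma_g&&(g\in\Lambda_1).\label{eq:P2}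
\end{align}
For \eqref{eq:P2}, note that $g(x^-)=(gx)^-$ when $g$ fixes $x_1$, so $\pi_z(g)\delta_x=(\eta_{gx}-z\eta_{(gx)^-})/\omega=\delta_{gx}$. Fix once and for all $\gamma_0\in\Lambda_2\setminus\Sigma$. The vertices $x_1$ and $\gamma_0x_1$ are both adjacent to $x_2$, and they are distinct because $\gamma_0\notin\Lambda_1$. So \eqref{eq:P1} gives
\begin{equation}\label{eq:z2}
\langle\pi_z(\gamma_0)\xi_0,\xi_0\rangle=z^2.
\end{equation}

\begin{example}\label{ex:inequiv}
The representations $\pi_z$ are pairwise inequivalent, and the short proof is the model for Section~\ref{sec:countable}. Let $V$ be a unitary with $V\pi_z(g)=\pi_{z'}(g)V$ for all $g$. By \eqref{eq:P2} the vector $V\xi_0$ is invariant under $\sigma|_{\Lambda_1}$, so by Lemma~\ref{lem:orbits}(b) it is supported on $\{x_1\}$: $V\xi_0=c\,\xi_0$ with $|c|=1$. By \eqref{eq:z2},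
$$z^2=\langle V\pi_z(\gamma_0)\xi_0,V\xi_0\rangle=\langle\pi_{z'}(\gamma_0)V\xi_0,V\xi_0\rangle=z'^2.$$
The large stabilizer is essential here. For $\mathbb Z$ acting on the tree $\mathbb Z$ by translations, the same construction gives equivalent representations. Indeed, the Poisson kernel $P_z(t)=\sum_kz^{|k|}e^{ikt}=(1-z^2)/|1-ze^{it}|^2$ is bounded above and below by positive constants, so $\eta_n\mapsto e^{int}P_z(t)^{1/2}$ extends to a unitary onto $L^2([0,2\pi],dt/2\pi)$ that carries $\pi_z(1)$ to multiplication by $e^{it}$.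
\end{example}

Although inequivalent, the $\pi_z$ are close, uniformly in the group element. To see why, we compare $\pi_z(g)$ with $\sigma_g$. The definition of $\eta_x$ orients every edge toward $x_1$, and $g$ carries this orientation to the one toward $gx_1$. The two orientations differ only along $[x_1,gx_1]$.

\begin{lemma}\label{lem:Q}
Let $g\in\Gamma$ and let $x_1=y_0,\dots,y_m=gx_1$ be the geodesic. Then $\pi_z(g)\sigma_g^{-1}$ fixes $\delta_y$ for $y\notin\{y_0,\dots,y_m\}$, and on the span of $\delta_{y_0},\dots,\delta_{y_m}$ it acts by the matrix $Q_m(z)$ given by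
$$\delta_{y_m}\mapsto\eta_{y_m},\qquad\delta_{y_i}\mapsto\omega\eta_{y_i}-z\delta_{y_{i+1}}\quad(0\le i<m).$$
\end{lemma}

\begin{proof}
We compute $\pi_z(g)\delta_x$, which is the image of $\delta_{gx}$ under $\pi_z(g)\sigma_g^{-1}$. For $x=x_1$ it is $\eta_{y_m}$. Let $x\ne x_1$. Then $\pi_z(g)\delta_x=(\eta_{gx}-z\eta_{g(x^-)})/\omega$, and $g(x^-)$ is the neighbor of $gx$ closer to $gx_1$. If the edge $\{gx,g(x^-)\}$ is not on $[x_1,gx_1]$, the whole geodesic lies on one side of this edge, namely on the side of $g(x^-)$, which contains $gx_1$. Then $gx\notin\{y_0,\dots,y_m\}$, $g(x^-)=(gx)^-$, and $\pi_z(g)\delta_x=\delta_{gx}$. Otherwise $gx=y_i$ and $g(x^-)=y_{i+1}$ for some $i<m$, and $\eta_{y_{i+1}}=z\eta_{y_i}+\omega\delta_{y_{i+1}}$ gives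
$$\pi_z(g)\delta_x=\frac{(1-z^2)\eta_{y_i}-z\omega\delta_{y_{i+1}}}{\omega}=\omega\eta_{y_i}-z\delta_{y_{i+1}}.$$
The three cases correspond to $gx=y_m$, to $gx$ off the geodesic, and to $gx=y_i$ with $i<m$.
\end{proof}

The first two nontrivial matrices are
$$Q_1(z)=\begin{pmatrix}\omega&z\\-z&\omega\end{pmatrix},\qquad Q_2(z)=\begin{pmatrix}\omega&\omega z&z^2\\-z&\omega^2&\omega z\\0&-z&\omega\end{pmatrix}.$$
The pattern persists: there is one subdiagonal, and the entries above the diagonal decay geometrically with the distance to it. This decay, for which we use $z\le\frac12$, makes the next estimate independent of $m$.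

\begin{lemma}\label{lem:lip}
$\sup_{g\in\Gamma}\|\pi_z(g)-\pi_{z'}(g)\|\le21|z-z'|$ for $z,z'\in I$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Q}, $\|\pi_z(g)-\pi_{z'}(g)\|=\|Q_m(z)-Q_m(z')\|$ with $m=d(x_1,gx_1)$. Index rows and columns by $0,\dots,m$, let $E_{k,i}$ be the matrix units, and put $a_j(z)=\omega z^j$ and $b_j(z)=\omega^2z^j=z^j-z^{j+2}$. By \eqref{eq:eta}, $Q_m=Q^{(1)}+Q^{(2)}+Q^{(3)}+Q^{(4)}$, where
\begin{align*}
Q^{(1)}&=\sum_{i<m}a_iE_{0,i}+z^mE_{0,m},&Q^{(2)}&=\sum_{j\ge0}b_j\sum_{1\le k,\ k+j<m}E_{k,k+j},\\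
Q^{(3)}&=\sum_{k=1}^ma_{m-k}E_{k,m},&Q^{(4)}&=-z\sum_{i<m}E_{i+1,i}.
\end{align*}
On $I$ we have $z\le\frac12$ and $\omega\ge\frac12$, and $\omega'(z)=-z/\omega$. Hence
$$|a_j'|\le jz^{j-1}+z^{j+1}/\omega\le j2^{1-j}+2^{-j},\qquad|b_j'|\le j2^{1-j}+(j+2)2^{-j-1},\qquad|(z^m)'|\le m2^{1-m}\le1.$$
Since $\sum_{j\ge0}j2^{-j}=\sum_{j\ge0}2^{-j}=2$, the bounds for $|a_j'|$ sum to $4+2=6$ and those for $|b_j'|$ sum to $4+1+2=7$. By the mean value theorem, $\sum_j|a_j(z)-a_j(z')|\le6|z-z'|$, $\sum_j|b_j(z)-b_j(z')|\le7|z-z'|$, and $|z^m-z'^m|\le|z-z'|$. The norm of a matrix with a single nonzero row or column is the $\ell^2$-norm of its entries, which is at most the $\ell^1$-norm; so $Q^{(1)}$ and $Q^{(3)}$ contribute at most $(6+1)|z-z'|$ and $6|z-z'|$. The inner sums in $Q^{(2)}$ and the sum in $Q^{(4)}$ are truncated shifts, of norm at most $1$; so these parts contribute at most $7|z-z'|$ and $|z-z'|$. The total is $21|z-z'|$.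
\end{proof}

\section{The algebras $A_z$}\label{sec:algebras}

Lemma~\ref{lem:lip} controls group elements, whereas Theorem~\ref{thm:family}(1) asks for control on a whole unit ball. For a linear combination, the lemma directly gives only $\|\sum_gc_g(\pi_z(g)-\pi_{z'}(g))\|\le21|z-z'|\sum_g|c_g|$, a bound by the $\ell^1$-norm of the coefficients. Tensoring with the regular representation removes this defect: $\lambda\otimes\pi_z$ is conjugate to a multiple of $\lambda$ by a block diagonal unitary whose blocks are the $\pi_z(g)$, and the distance between two such unitaries is exactly the supremum in Lemma~\ref{lem:lip}. The price is that all $\lambda\otimes\pi_z$ are equivalent. The dependence on $z$ is recovered by adjoining a fixed ideal $J$.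

Let $\mathcal H=H\otimes\ell_2$, let $\mathbb K(\mathcal H)$ be the compact operators, and let
$$J=C\otimes\mathbb K(\mathcal H)\subset N=M\,\bar\otimes\,B(\mathcal H)\subset B(\ell_2\Gamma\otimes\mathcal H).$$
Here $N$ is the von Neumann algebra generated by the operators $m\otimes y$ with $m\in M$, $y\in B(\mathcal H)$; its elements commute with all $r_\gamma\otimes1$. The space $\ell_2\Gamma\otimes\mathcal H$ is separable because $\Gamma$ and $X$ are countable, and $J$ is separable and acts nondegenerately, so $\mathcal M(J)$ is the idealizer of $J$ in $B(\ell_2\Gamma\otimes\mathcal H)$. Let $(e_{kl})_{k,l\ge1}$ be the matrix units for an orthonormal basis of $\mathcal H$, and put $f_{kl}=1\otimes e_{kl}\in J$ and $p=f_{11}$. The elements $c\otimes e_{kl}$ span a dense subspace of $J$. It follows that $pJp=C\otimes e_{11}\cong C$ and that the projections $p_n=\sum_{k\le n}f_{kk}$ form an approximate unit of $J$. Finally, let $(t_n)$ be an orthonormal basis of $\ell_2$ and define isometries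
$$\iota_n\colon\ell_2\Gamma\otimes H\to\ell_2\Gamma\otimes H\otimes\ell_2,\qquad\iota_n\eta=\eta\otimes t_n.$$

\begin{lemma}\label{lem:J}
The algebra $J$ is simple, and $\|j\iota_n\|\to0$ for every $j\in J$. In particular $1\notin J$.
\end{lemma}

\begin{proof}
Let $\mathcal I$ be an ideal of $J$ and $0\ne j\in\mathcal I$. Since $p_njp_n\to j$, some $f_{kk}jf_{ll}$ is nonzero, hence so is $f_{1k}jf_{l1}\in\mathcal I\cap pJp$. Thus $\mathcal I\cap pJp$ is a nonzero ideal of $pJp\cong C$, so it equals $pJp$ by Lemma~\ref{lem:powers}, and $\mathcal I$ contains all $f_{k1}(c\otimes e_{11})f_{1l}=c\otimes e_{kl}$. For the second claim, the tensors $j=c\otimes k_1\otimes k_2$ with $k_1\in\mathbb K(H)$, $k_2\in\mathbb K(\ell_2)$ span a dense subspace of $J$, and $\|j\iota_n\|\le\|c\|\,\|k_1\|\,\|k_2t_n\|\to0$.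
\end{proof}

Define the unitary $W_z$ on $\ell_2\Gamma\otimes H\otimes\ell_2$ by $W_z(\delta_g\otimes\xi\otimes t)=\delta_g\otimes\pi_z(g)\xi\otimes t$, and put $\rho_z(m)=W_z(m\otimes1)W_z^*$ for $m\in M$. This is an injective, unital, normal homomorphism. Applying $W_z^*$, $\lambda_\gamma\otimes1$ and $W_z$ in turn sends $\delta_g\otimes\xi\otimes t$ to $\delta_{\gamma g}\otimes\pi_z(\gamma g)\pi_z(g)^{-1}\xi\otimes t$, so
\begin{equation}\label{eq:rho}
\rho_z(\lambda_\gamma)=\lambda_\gamma\otimes\pi_z(\gamma)\otimes1.
\end{equation}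
This operator lies in $N$, and it lies in $\mathcal M(J)$ because it multiplies each $c\otimes k\in J$, on either side, into $J$. The span of the $\lambda_\gamma$ is norm dense in $C$ and $\sigma$-weakly dense in $M$, so $\rho_z(C)\subset\mathcal M(J)$ and $\rho_z(M)\subset N$. The operator $W_z-W_{z'}$ is block diagonal over $g\in\Gamma$, so $\|W_z-W_{z'}\|\le21|z-z'|$ by Lemma~\ref{lem:lip}, and
\begin{equation}\label{eq:42}
\|\rho_z(d)-\rho_{z'}(d)\|\le2\|W_z-W_{z'}\|\,\|d\|\le42|z-z'|\,\|d\|\qquad(d\in C).
\end{equation}

Let $A_z=\rho_z(C)+J\subset\mathcal M(J)$. It is the preimage of the $\mathrm C^*$-algebra $\pi_J(\rho_z(C))$ under $\pi_J$, hence a $\mathrm C^*$-algebra; it is separable and contains the unit of $\mathcal M(J)$.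

\begin{proposition}\label{prop:Az}
Every $x\in A_z$ can be written uniquely as $x=\rho_z(d)+j$ with $d\in C$ and $j\in J$. The map $q_z\colon x\mapsto d$ is a surjective homomorphism $A_z\to C$ with kernel $J$. Every nonzero ideal of $A_z$ contains $J$, and $A_z$ is prime. The maps $T_{z,z'}(\rho_z(d)+j)=\rho_{z'}(d)+j$ satisfy Theorem~\ref{thm:family}\textup{(1)}.
\end{proposition}

\begin{proof}
The set $\{d\in C:\rho_z(d)\in J\}$ is an ideal of the simple algebra $C$ that does not contain $1$, so it is zero. This gives uniqueness, and $q_z$ is a homomorphism because $J$ is an ideal of $A_z$. If $\mathcal I$ is an ideal of $A_z$ and $0\neq x\in\mathcal I$, then $xJ\ne0$ by nondegeneracy and $xJ\subset\mathcal I\cap J$. So $\mathcal I\cap J$ is a nonzero ideal of $J$, and $J\subset\mathcal I$ by Lemma~\ref{lem:J}. The product of two nonzero ideals therefore contains $J\cdot J\ne0$. The maps $T_{z,z'}$ are linear, $T_{z',z}T_{z,z'}=\mathrm{id}$, and by \eqref{eq:42}, $\|T_{z,z'}(x)-x\|\le42|z-z'|\,\|q_z(x)\|\le42|z-z'|\,\|x\|$.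
\end{proof}

\begin{remark}\label{rem:mult}
The factor $\ell_2$ is necessary. By Lemma~\ref{lem:Q} the operator $\pi_z(\gamma)-\pi_{z'}(\gamma)$ has finite rank, so $\lambda_\gamma\otimes\pi_z(\gamma)-\lambda_\gamma\otimes\pi_{z'}(\gamma)\in C\otimes\mathbb K(H)$. With $H$ in place of $\mathcal H$, the construction would give the same algebra for every $z$.
\end{remark}

\section{Isomorphism classes are countable}\label{sec:countable}

Let $\Theta\colon A_z\to A_{z'}$ be an isomorphism. By Proposition~\ref{prop:Az}, $J$ is the smallest nonzero ideal of both algebras, so $\Theta(J)=J$; this is where simplicity of $C$ matters most. Thus $\Theta$ determines $\alpha=\Theta|_J\in\mathrm{Aut}(J)$ and $\beta\in\mathrm{Aut}(C)$ with $\beta q_z=q_{z'}\Theta$, that is,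
\begin{equation}\label{eq:ab}
\Theta(\rho_z(d))-\rho_{z'}(\beta(d))\in J\qquad(d\in C).
\end{equation}

Consider first the case $\alpha=\mathrm{id}$, $\beta=\mathrm{id}$. For $x\in A_z$ and $j\in J$ we have $\Theta(x)j=\Theta(xj)=xj$, so $\Theta(x)=x$. By \eqref{eq:ab} and \eqref{eq:rho}, the operator $j=\lambda_\gamma\otimes(\pi_z(\gamma)-\pi_{z'}(\gamma))\otimes1$ lies in $J$. Now $\|j\iota_n\|=\|\pi_z(\gamma)-\pi_{z'}(\gamma)\|$ for all $n$, while $\|j\iota_n\|\to0$ by Lemma~\ref{lem:J}. So $\pi_z=\pi_{z'}$, and $z=z'$ by \eqref{eq:z2}.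

We have no control over arbitrary automorphisms of $J$ and $C$, but Lemma~\ref{lem:rigid} describes those close to the identity. For them, the argument just given can be combined with that of Example~\ref{ex:inequiv}. Let $\varepsilon_0=\kappa/5<1$ and $\mathcal F=\{p\}\cup\{\lambda_s\otimes e_{11}:s\in S_1\cup S_2\}\subset J$.

\begin{proposition}\label{prop:local}
Let $\Theta\colon A_z\to A_{z'}$ be an isomorphism such that $\|\alpha(y)-y\|\le\varepsilon_0$ for $y\in\mathcal F$ and $\|\beta(\lambda_s)-\lambda_s\|\le\varepsilon_0$ for $s\in S_1\cup S_2$. Then $z=z'$.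
\end{proposition}

Separability reduces the theorem to this local statement, which explains why the conclusion is countability.

\begin{proof}[Proof of Theorem~\ref{thm:family}\textup{(2)} from Proposition~\ref{prop:local}]
Suppose $Z=\{z\in I:A_z\cong A_{z_0}\}$ is uncountable. Fix isomorphisms $\Theta_z\colon A_z\to A_{z_0}$, $z\in Z$, with associated automorphisms $\alpha_z,\beta_z$. The space $J^{\mathcal F}\times C^{S_1\cup S_2}$ with the maximum norm is separable, so it is covered by countably many sets of diameter at most $\varepsilon_0$. One of them contains the points $\big((\alpha_z(y))_{y},(\beta_z(\lambda_s))_s\big)$ and $\big((\alpha_{z'}(y))_{y},(\beta_{z'}(\lambda_s))_s\big)$ for two distinct $z,z'\in Z$. The isomorphism $\Theta=\Theta_{z'}^{-1}\Theta_z\colon A_z\to A_{z'}$ has $\alpha=\alpha_{z'}^{-1}\alpha_z$ and $\beta=\beta_{z'}^{-1}\beta_z$. Automorphisms are isometric, so $\|\alpha(y)-y\|=\|\alpha_z(y)-\alpha_{z'}(y)\|\le\varepsilon_0$ for $y\in\mathcal F$ and $\|\beta(\lambda_s)-\lambda_s\|=\|\beta_z(\lambda_s)-\beta_{z'}(\lambda_s)\|\le\varepsilon_0$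 for $s\in S_1\cup S_2$. Proposition~\ref{prop:local} gives $z=z'$, a contradiction.
\end{proof}

It remains to prove Proposition~\ref{prop:local}.

\subsection{Implementing $\alpha$ inside $N$}

To apply Lemma~\ref{lem:rigid} to $\alpha$, we correct $\alpha$ so that it fixes $p$ and hence acts on the corner $pJp\cong C$.

\begin{lemma}\label{lem:proj}
Let $p,q\in J$ be projections with $\delta=\|p-q\|<1$. There is a unitary $w\in\mathbb C1+J$ with $wqw^*=p$ and $\|w-1\|\le2\delta$.
\end{lemma}

\begin{proof}
Let $v=pq+(1-p)(1-q)=1-p-q+2pq$. Then $v-1=(2p-1)(q-p)\in J$, and $2p-1$ is unitary, so $\|v-1\|\le\delta$ and $v$ is invertible in the $\mathrm C^*$-algebra $\mathbb C1+J$. We have $vq=pq=pv$ and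
$$v^*v=qpq+(1-q)(1-p)(1-q)=1-p-q+pq+qp=1-(p-q)^2.$$
The first expression shows that $v^*v$, hence $|v|$, commutes with $q$. So the unitary $w=v|v|^{-1}$ satisfies $wq=vq|v|^{-1}=pw$. The spectrum of $|v|$ lies in $[\sqrt{1-\delta^2},1]\subset[1-\delta^2,1]$, so $\|w-v\|=\|w(1-|v|)\|\le\delta^2$ and $\|w-1\|\le\delta^2+\delta\le2\delta$.
\end{proof}

\begin{lemma}\label{lem:Y}
If $\alpha\in\mathrm{Aut}(J)$ satisfies $\|\alpha(y)-y\|\le\varepsilon_0$ for $y\in\mathcal F$, then $\alpha=\mathrm{Ad}(Y)|_J$ for a unitary $Y\in N$.
\end{lemma}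

\begin{proof}
Take $w$ as in Lemma~\ref{lem:proj} for $q=\alpha(p)$, so $\|w-1\|\le2\varepsilon_0$. Then $\alpha'=\mathrm{Ad}(w)\circ\alpha\in\mathrm{Aut}(J)$ fixes $p$, and $\alpha'(c\otimes e_{11})=\alpha_0(c)\otimes e_{11}$ defines $\alpha_0\in\mathrm{Aut}(C)$. For $s\in S_1\cup S_2$,
$$\|\alpha_0(\lambda_s)-\lambda_s\|\le2\|w-1\|+\|\alpha(\lambda_s\otimes e_{11})-\lambda_s\otimes e_{11}\|\le5\varepsilon_0=\kappa.$$
By Lemma~\ref{lem:rigid}, $\alpha_0=\mathrm{Ad}(u_0)|_C$ with $u_0\in M$ unitary.

Next we match the matrix units $f_{kl}$ with $\alpha'(f_{kl})$. Let $v_k=\alpha'(f_{k1})f_{1k}\in J$. Using $\alpha'(p)=p$, we get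
$$v_k^*v_l=f_{k1}\alpha'(f_{1k}f_{l1})f_{1l}=\delta_{kl}f_{kk},\qquad v_kv_l^*=\alpha'(f_{k1})f_{1k}f_{l1}\alpha'(f_{1l})=\delta_{kl}\alpha'(f_{kk}).$$
Both $(p_n)$ and $(\alpha'(p_n))$ are approximate units of $J$, so they converge strongly to $1$ by nondegeneracy. Hence $V_0=\sum_kv_k$ converges strongly to a unitary in $N$, and $V_0f_{kk}=v_k$. For $c\in C$,
$$V_0(\alpha_0(c)\otimes e_{kl})V_0^*=v_k(\alpha_0(c)\otimes e_{kl})v_l^*=\alpha'(f_{k1})\,\alpha'(c\otimes e_{11})\,\alpha'(f_{1l})=\alpha'(c\otimes e_{kl}).$$
Since $\alpha_0(c)\otimes e_{kl}=(u_0\otimes1)(c\otimes e_{kl})(u_0\otimes1)^*$, we obtain $\alpha'=\mathrm{Ad}(V_0(u_0\otimes1))|_J$ by density, and $Y=w^*V_0(u_0\otimes1)\in N$ implements $\alpha$.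
\end{proof}

\subsection{An asymptotic intertwiner}

Let $\Theta$ be as in Proposition~\ref{prop:local}. Lemma~\ref{lem:rigid} gives a unitary $u\in M$ with $\beta=\mathrm{Ad}(u)|_C$, and Lemma~\ref{lem:Y} gives $Y\in N$. For $x\in A_z$ and $j\in J$ we have $\Theta(x)\alpha(j)=\alpha(xj)=YxY^*\alpha(j)$, so $\Theta(x)=YxY^*$ by nondegeneracy of $\alpha(J)=J$. By \eqref{eq:ab},
$$j_d:=Y\rho_z(d)Y^*-\rho_{z'}(u)\rho_{z'}(d)\rho_{z'}(u)^*\in J\qquad(d\in C).$$
Here it matters that $\rho_{z'}$ is defined on all of $M$. The unitary $R=\rho_{z'}(u)^*Y$ lies in $N$, and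
\begin{equation}\label{eq:R}
R\rho_z(d)-\rho_{z'}(d)R=\rho_{z'}(u)^*j_dY=R\,(Y^*j_dY)=R\,\alpha^{-1}(j_d).
\end{equation}
Put $R_n=R\iota_n$. By \eqref{eq:rho}, $\rho_z(\lambda_\gamma)\iota_n=\iota_n(\lambda_\gamma\otimes\pi_z(\gamma))$. Multiplying \eqref{eq:R} on the right by $\iota_n$ and using Lemma~\ref{lem:J}, we get for each $\gamma\in\Gamma$
\begin{equation}\label{eq:Rn}
\|R_n(\lambda_\gamma\otimes\pi_z(\gamma))-\rho_{z'}(\lambda_\gamma)R_n\|=\|\alpha^{-1}(j_{\lambda_\gamma})\iota_n\|\to0.
\end{equation}

By itself \eqref{eq:Rn} carries no information about $z$: the unitary $W_{z'}W_z^*$ intertwines $\rho_z$ and $\rho_{z'}$ exactly, for all $z,z'$. The additional information is $R\in N$, that is, $R$ commutes with $r_\gamma\otimes1$, so that $(r_\gamma\otimes1\otimes1)R_n=R_n(r_\gamma\otimes1)$. This lets us replace $\lambda_\gamma$ by the conjugation $\lambda_\gamma r_\gamma$, which fixes $\delta_1$, and so undo the absorption of $\pi_z$ by $\lambda$. Define isometries $V_n\colon H\to\ell_2\Gamma\otimes H\otimes\ell_2$ and a unitary representation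 $\Pi$ of $\Gamma$ by
$$V_n\xi=R_n(\delta_1\otimes\xi),\qquad\Pi(\gamma)=(r_\gamma\otimes1\otimes1)\rho_{z'}(\lambda_\gamma)=\lambda_\gamma r_\gamma\otimes\pi_{z'}(\gamma)\otimes1.$$
For fixed $\gamma\in\Gamma$ and $\xi\in H$, \eqref{eq:Rn} gives, as $n\to\infty$,
\begin{equation}\label{eq:V}
\Pi(\gamma)V_n\xi=(r_\gamma\otimes1\otimes1)R_n(\delta_\gamma\otimes\pi_z(\gamma)\xi)+o(1)=R_n(\delta_1\otimes\pi_z(\gamma)\xi)+o(1)=V_n\pi_z(\gamma)\xi+o(1).
\end{equation}

\subsection{Recovering the parameter}

We repeat Example~\ref{ex:inequiv} with $V_n$ in place of $V$. The vectors $V_n\xi_0$ are now only almost invariant under $\Lambda_1$, and property (T) is what brings them close to invariant vectors.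

\begin{proof}[End of the proof of Proposition~\ref{prop:local}]
By \eqref{eq:P2}, $\pi_z(s)\xi_0=\xi_0$ for $s\in S_1$, so \eqref{eq:V} gives $\|\Pi(s)V_n\xi_0-V_n\xi_0\|\to0$ for each $s$ in the finite set $S_1$. By \eqref{eq:T}, $\|V_n\xi_0-PV_n\xi_0\|\to0$, where $P$ is the projection onto the $\Pi(\Lambda_1)$-invariant vectors.

Identify $\ell_2\Gamma\otimes H\otimes\ell_2$ with the square-summable functions $\Gamma\times X\to\ell_2$. By \eqref{eq:P2} for $z'$, the group $\Lambda_1$ acts through $\Pi$ by permuting $\Gamma\times X$ via $(g,x)\mapsto(\gamma g\gamma^{-1},\gamma x)$. An invariant function is constant on orbits, so it vanishes on infinite orbits. The orbit of $(g,x)$ is infinite if $g\ne1$ by Lemma~\ref{lem:orbits}(a), and if $x\neq x_1$ by Lemma~\ref{lem:orbits}(b). Hence $PV_n\xi_0=\delta_1\otimes\xi_0\otimes t_n'$ for some $t_n'\in\ell_2$, and $\|t_n'\|\to1$ since $\|V_n\xi_0\|=1$. Using that $V_n$ is an isometry, \eqref{eq:V}, and \eqref{eq:z2} for both parameters, we get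
\begin{align*}
z^2=\langle V_n\pi_z(\gamma_0)\xi_0,V_n\xi_0\rangle&=\langle\Pi(\gamma_0)V_n\xi_0,V_n\xi_0\rangle+o(1)\\
&=\langle\pi_{z'}(\gamma_0)\xi_0,\xi_0\rangle\,\|t_n'\|^2+o(1)=z'^2\|t_n'\|^2+o(1).
\end{align*}
Letting $n\to\infty$ gives $z^2=z'^2$, so $z=z'$.
\end{proof}

Together with Proposition~\ref{prop:Az}, this completes the proof of Theorem~\ref{thm:family}.

\begin{thebibliography}{9}

\bibitem{dlH85} de la Harpe, Lecture Notes in Math. 1132 (1985).

\bibitem{dlH07} de la Harpe, Bull. London Math. Soc. 39 (2007).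

\bibitem{Serre} Serre, \emph{Trees}.

\bibitem{Vig} Alessandro Vignati, \emph{Rigidity Conjectures}, arXiv:1812.01306 (2018).

\end{thebibliography}
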